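
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{Aspherical homology 4-spheres and complements of contractible submanifolds of the 4-sphere}


\begin{abstract}
It was conjectured that the fundamental groups of smooth homology 4-spheres are exactly the fundamental groups of complements of compact contractible submanifolds of $S^4$. We show that this is false: the group of an aspherical homology 4-sphere is never the group of such a complement, and aspherical homology 4-spheres exist by work of Ratcliffe and Tschantz. The obstruction is an Euler characteristic count with $L^2$-Betti numbers. When the group is nontrivial, the boundary of the complement contributes at most $1/60$ to this count, while with ordinary coefficients it contributes $1$. We also show that the resulting bound is sharp for torsion-free groups, that every perfect group with a balanced presentation belongs to both classes, and that a complement group belongs to the first class whenever the boundary carries its whole fundamental group.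
\end{abstract}

\section{The question and the results}

We work in the smooth category. For $n\ge 4$, a \emph{homology $n$-sphere} is a closed connected $n$-manifold with the integral homology of $S^n$. A \emph{contractible submanifold} of $S^n$ is a compact contractible codimension-zero submanifold $Z\subset S^n$, so $Z$ is an $n$-manifold with boundary. Its complement is $S^n-Z$. We call a group a \emph{homology 4-sphere group} if it is the fundamental group of some homology 4-sphere, and a \emph{complement group} if it is the fundamental group of the complement of some contractible submanifold of $S^4$.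

For $n>4$ it is known that a group is the fundamental group of a homology $n$-sphere if and only if it is the fundamental group of the complement of a contractible submanifold of $S^n$. In dimension four it is known that for every $N>0$ some group of deficiency less than $-N$ is of both kinds. The following was posed in \cite{Livingston}.

\begin{conjecture}
A group is the fundamental group of a homology $4$-sphere if and only if it is the fundamental group of the complement of a contractible submanifold of the $4$-sphere.
\end{conjecture}

In ordinary homology the two classes look alike. By Alexander duality a complement $S^4-Z$ has the homology of a point, and so does a homology 4-sphere $X$ with an open ball removed. In both cases the fundamental group $G$ satisfies $H_1(G)=0$, and $H_2(G)=0$ as well, because $H_2$ of a connected space maps onto $H_2$ of its fundamental group. There is, however, a geometric difference. The punctured $X$ has a simply connected boundary, whereas the boundary of a complement must carry enough of the fundamental group to kill all of it, since filling in $Z$ produces the simply connected $S^4$. We turn this difference into a number.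

Let $\beta_p(G)\in[0,\infty]$ denote the $L^2$-Betti numbers of a group $G$ (recalled in Section~\ref{sec:L2}). In particular $\beta_0(G)=1/|G|$. Throughout, $1/|P|$ is read as $0$ for an infinite group $P$. If $\beta_0,\beta_1,\beta_2$ are finite, put
\[
\Delta(G)=2\beta_0(G)-2\beta_1(G)+\beta_2(G).
\]
This number is defined whenever $G$ is the fundamental group of a compact manifold (Lemma~\ref{lem:low}(i)), hence for all groups in the theorems below. It is the part of the Euler characteristic of a closed oriented 4-manifold that is forced by its fundamental group: duality doubles $\beta_0$ and $\beta_1$, and $\beta_2$ of the manifold is at least $\beta_2(G)$.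

\begin{theorem}[the conjecture is false]\label{thm:main}
Let $X$ be a closed smooth aspherical $4$-manifold that is a homology $4$-sphere. Then $\pi_1(X)$ is a homology $4$-sphere group but not the fundamental group of the complement of any contractible submanifold of $S^4$. Such manifolds $X$ exist.
\end{theorem}

\begin{theorem}[the obstruction]\label{thm:obs}
\begin{enumerate}
\item[(a)] If $G$ is the group of a homology $4$-sphere, then $\Delta(G)\le 2$, with equality if the homology sphere is aspherical.
\item[(b)] Let $W$ be a compact connected oriented $4$-manifold with nonempty connected boundary $Y$. Let $G=\pi_1(W)$ and let $P$ be the image of $\pi_1(Y)\to G$. Then $\Delta(G)\le\chi(W)+1/|P|$.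
\item[(c)] Let $G\ne 1$ be the group of the complement of a contractible submanifold $Z\subset S^4$, and let $P$ be the image of $\pi_1(\partial Z)$ in $G$. Then $P\ne 1$ and $\Delta(G)\le 1+1/|P|\le 61/60$. If $G$ is torsion-free, then $\Delta(G)\le 1$.
\end{enumerate}
\end{theorem}

\begin{theorem}[sharpness and complements]\label{thm:compl}
\begin{enumerate}
\item[(a)] The bound $\Delta\le 1$ for torsion-free groups in Theorem~\ref{thm:obs}(c) is attained by Higman's four-generator group. The bound $2$ in Theorem~\ref{thm:obs}(a) is attained by the groups of aspherical homology $4$-spheres.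
\item[(b)] Every perfect group with a balanced presentation is both a homology $4$-sphere group and a complement group.
\item[(c)] Every free product $G_1*\dots*G_m$, $m\ge 1$, of groups of aspherical homology $4$-spheres is a homology $4$-sphere group and not a complement group. Among these there are infinitely many pairwise non-isomorphic groups.
\item[(d)] Let $G$ be the group of an aspherical homology $4$-sphere and let $W$ be as in Theorem~\ref{thm:obs}(b) with $\pi_1(W)=G$ and $P\ne 1$. Then $\chi(W)\ge 2$, and this is sharp.
\item[(e)] If $Z\subset S^4$ is a contractible submanifold and $\pi_1(\partial Z)\to\pi_1(S^4-\operatorname{int}Z)\cong\pi_1(S^4-Z)$ is onto, then $\pi_1(S^4-Z)$ is a homology $4$-sphere group.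
\end{enumerate}
\end{theorem}

Thus the implication from homology 4-sphere groups to complement groups fails. We do not settle the other implication; parts (b) and (e) of Theorem~\ref{thm:compl} are what we prove in its direction.

The existence statement in Theorem~\ref{thm:main} is due to Ratcliffe and Tschantz \cite{RT}: there are infinitely many closed aspherical 4-manifolds that are homology 4-spheres. These manifolds are smooth, since each is obtained by gluing copies of $T^2\times D^2$ to a compact smooth manifold whose boundary is a union of 3-tori and whose interior is a finite-volume hyperbolic 4-manifold.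

Section~\ref{sec:top} collects the topology of a complement, and Section~\ref{sec:finite} carries out the count by hand for finite groups. After recalling $L^2$-Betti numbers in Section~\ref{sec:L2}, we prove Theorems~\ref{thm:main} and~\ref{thm:obs} in Section~\ref{sec:obs}. The remaining sections prove Theorem~\ref{thm:compl}.

\section{The complement of a contractible submanifold}\label{sec:top}

Let $Z\subset S^4$ be a contractible submanifold, and put
\[
Y=\partial Z,\qquad W=S^4-\operatorname{int}Z,\qquad G=\pi_1(W),\qquad P=\operatorname{im}\bigl(\pi_1(Y)\to G\bigr).
\]
Then $S^4-Z=\operatorname{int}W\simeq W$, so $G$ is the group of the complement.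

\begin{lemma}\label{lem:top}
\begin{enumerate}
\item[(i)] $Y$ is nonempty and connected and has the integral homology of $S^3$; in particular $\pi_1(Y)$ and $P$ are perfect.
\item[(ii)] $W$ is a compact connected oriented $4$-manifold with boundary $Y$, and it has the integral homology of a point; in particular $\chi(W)=1$.
\item[(iii)] $P$ normally generates $G$. Hence $P\ne 1$ if $G\ne 1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $Y$ were empty, $Z$ would be open and closed in $S^4$, hence equal to $S^4$, which is not contractible. By Lefschetz duality $H_i(Z,Y)\cong H^{4-i}(Z)$, which is $\mathbb Z$ for $i=4$ and $0$ otherwise. Since $Z$ has vanishing reduced homology, $\widetilde H_i(Y)\cong H_{i+1}(Z,Y)$, which is $\mathbb Z$ for $i=3$ and $0$ otherwise. So $Y$ is a connected homology 3-sphere, $\pi_1(Y)$ is perfect because $H_1(Y)=0$, and $P$ is a quotient of it.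

(ii) $W$ is oriented as a codimension-zero submanifold of $S^4$. By Alexander duality $\widetilde H_i(W)\cong\widetilde H_i(S^4-Z)\cong\widetilde H^{3-i}(Z)=0$ for all $i$.

(iii) By van Kampen applied to $S^4=Z\cup_Y W$ with $\pi_1(Z)=1$, the group $1=\pi_1(S^4)$ is the quotient of $G$ by the normal closure of $P$.
\end{proof}

The simple connectivity of $Z$ enters only in (iii), and (iii) is the fact that distinguishes $W$ from a punctured homology sphere with nontrivial group.

\section{The count for finite groups}\label{sec:finite}

Suppose first that $G$ is finite. Everything can then be read off from universal covers, which are compact, and their rational Betti numbers $b_p$.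

\emph{Closed case.} Let $X$ be a homology 4-sphere with group $G$ and universal cover $\widetilde X$. Then $b_1(\widetilde X)=b_3(\widetilde X)=0$ and $b_0=b_4=1$, so $\chi(\widetilde X)=2|G|$ gives
\[
b_2(\widetilde X)=2|G|-2 .
\]

\emph{Complement case.} Let $W,Y,P$ be as in Section~\ref{sec:top}, with universal cover $\widetilde W$. The preimage $\partial\widetilde W$ of $Y$ has one component for each coset in $G/P$. Since $\partial\widetilde W\neq\emptyset$, $b_4(\widetilde W)=0$. With rational coefficients, duality gives $H_3(\widetilde W)\cong H^1(\widetilde W,\partial\widetilde W)$, and since $H^1(\widetilde W)=0$ this group is the cokernel of $H^0(\widetilde W)\to H^0(\partial\widetilde W)$. So $b_3(\widetilde W)=|G|/|P|-1$, and from $\chi(\widetilde W)=|G|\,\chi(W)=|G|$ we obtain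
\[
b_2(\widetilde W)=|G|-1+b_3(\widetilde W)=|G|+\frac{|G|}{|P|}-2 .
\]

For a concrete case take the binary icosahedral group $G=\langle s,t\mid (st)^2=s^3=t^5\rangle$ of order $120$. It is perfect: abelianizing gives $s=2t$ and $6t=5t$. It has a balanced presentation, so by Theorem~\ref{thm:compl}(b) it is of both kinds. A nontrivial perfect group has order at least $60$, and $G$ has no subgroup of index $2$, so $P\neq1$ forces $P=G$. Hence $b_2(\widetilde X)=238$ but $b_2(\widetilde W)=119$.

In general, per sheet of the cover, the closed manifold has second Betti number $2-2/|G|$ and the complement only $1+1/|P|-2/|G|$. For $G\ne1$ a complement thus has room for about half as much second homology in its cover, and the loss comes from the fact that the components of $\partial\widetilde W$ are fewer than the sheets by the factor $|P|$. For finite $G$ this is no obstruction, because nothing forces a large $b_2$. What we need is a group that itself forces $b_2$ to be as large as a closed manifold allows, and the group of an \emph{aspherical} homology sphere does exactly that. Such a group is infinite, and we do not want to assume anything about its finite quotients. Von Neumann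 dimension gives a meaning to ``Betti number per sheet'' on the universal cover itself.

\section{$L^2$-Betti numbers}\label{sec:L2}

We recall what we need from L\"uck's book \cite[Theorems 1.35, 6.7, 6.29 and 6.54]{Lueck}. Let $N=\mathcal N(G)$ be the von Neumann algebra of a discrete group $G$; it contains $\mathbb ZG$. There is a dimension $\dim M\in[0,\infty]$ for every $N$-module $M$, with $\dim N=1$, additive on short exact sequences; so submodules and quotients of $M$ have dimension at most $\dim M$. For a CW pair $(A,B)$ with a map $A\to BG$, let $\bar A,\bar B$ be the pulled-back $G$-covers and put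
\[
H_p(A,B;N)=H_p\bigl(N\otimes_{\mathbb ZG}C_*(\bar A,\bar B)\bigr),\qquad \beta_p(A,B;G)=\dim H_p(A,B;N),
\]
and $\beta_p(G)=\beta_p(BG;G)=\dim\operatorname{Tor}_p^{\mathbb ZG}(N,\mathbb Z)$. If $\pi_1(A)=G$, we use the classifying map $A\to BG$, so $\bar A$ is the universal cover. For finite $G$ we have $N=\mathbb C[G]$ and $\dim M=\frac{1}{|G|}\dim_{\mathbb C}M$, so $\beta_p(A;G)=b_p(\bar A)/|G|$ is indeed the Betti number per sheet. We use three facts.

\begin{enumerate}
\item[(F1)] If $A$ is a finite complex, all $\beta_p(A;G)$ are finite and $\sum_p(-1)^p\beta_p(A;G)=\chi(A)$.
\item[(F2)] If $M$ is a compact connected oriented $n$-manifold and $G=\pi_1(M)$, then $\beta_p(M;G)=\beta_{n-p}(M,\partial M;G)$.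
\item[(F3)] If $C\le G$, then $\dim\operatorname{Tor}^{\mathbb ZG}_p(N,\mathbb Z[G/C])=\beta_p(C)$. Moreover $\beta_0(C)=1/|C|$.
\end{enumerate}

The next lemma compares a space with its fundamental group and counts boundary components per sheet.

\begin{lemma}\label{lem:low}
\begin{enumerate}
\item[(i)] If $A$ is a connected CW complex with $\pi_1(A)=G$, then $\beta_p(A;G)=\beta_p(G)$ for $p=0,1$, and $\beta_2(A;G)\ge\beta_2(G)$. In particular, if $A$ is finite, then $\beta_0(G),\beta_1(G),\beta_2(G)$ are finite.
\item[(ii)] If $B$ is connected and $B\to BG$ induces a map $\pi_1(B)\to G$ with image $P$, then $H_0(B;N)\cong N\otimes_{\mathbb ZG}\mathbb Z[G/P]$ and $\beta_0(B;G)=1/|P|$.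
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A model of $BG$ is obtained from $A$ by attaching cells of dimension at least $3$, so $H_p(BG,A;N)=0$ for $p\le 2$. By the exact sequence of the pair, $H_p(A;N)\to H_p(BG;N)$ is an isomorphism for $p\le1$ and onto for $p=2$. The last statement follows from (F1).

(ii) The set of components of $\bar B$ is the $G$-set $G/P$, so $H_0(\bar B)=\mathbb Z[G/P]$. Since the tensor product is right exact, $H_0(B;N)=N\otimes_{\mathbb ZG}H_0(\bar B)$. Its dimension is $\beta_0(P)=1/|P|$ by (F3).
\end{proof}

For the examples we shall also need the behavior under amalgamation.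

\begin{lemma}\label{lem:tree}
\begin{enumerate}
\item[(i)] If $G=A*_CB$, there is a long exact sequence
\[
\cdots\to T_p(C)\to T_p(A)\oplus T_p(B)\to T_p(G)\to T_{p-1}(C)\to\cdots\to T_0(G)\to 0
\]
of $N$-modules with $\dim T_p(D)=\beta_p(D)$ for $D=A,B,C,G$.
\item[(ii)] If $G$ is an HNN extension with base $A$ and associated subgroup $C$, then $\beta_p(G)\le\beta_p(A)+\beta_{p-1}(C)$, with $\beta_{-1}=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
The group $G$ acts on the Bass--Serre tree without inversions. The edges form one orbit $G/C$. The vertices form two orbits $G/A$ and $G/B$ in case (i), and one orbit $G/A$ in case (ii). Since a tree is contractible, its cellular chain complex gives, in the two cases, the exact sequences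
\[
0\to\mathbb Z[G/C]\to\mathbb Z[G/A]\oplus\mathbb Z[G/B]\to\mathbb Z\to0,\qquad
0\to\mathbb Z[G/C]\to\mathbb Z[G/A]\to\mathbb Z\to0 .
\]
Put $T_p(D)=\operatorname{Tor}_p^{\mathbb ZG}(N,\mathbb Z[G/D])$, take the long exact sequences of $\operatorname{Tor}^{\mathbb ZG}_*(N,-)$, and use (F3) and additivity of dimension.
\end{proof}

\section{The obstruction}\label{sec:obs}

\begin{proof}[Proof of Theorem~\ref{thm:obs}]
(a) Let $X$ be a homology 4-sphere with group $G$. It is orientable since $H_4(X)\cong\mathbb Z$. By (F2), $\beta_4(X;G)=\beta_0(X;G)$ and $\beta_3(X;G)=\beta_1(X;G)$. By (F1) and Lemma~\ref{lem:low}(i),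
\[
2=\chi(X)=2\beta_0(X;G)-2\beta_1(X;G)+\beta_2(X;G)\ \ge\ 2\beta_0(G)-2\beta_1(G)+\beta_2(G)=\Delta(G).
\]
If $X$ is aspherical, then $X=BG$ and equality holds.

(b) Write $\beta_p=\beta_p(W;G)$. As in the finite case, the point is to bound $\beta_3$. By (F2), $\beta_4=\beta_0(W,Y;G)$ and $\beta_3=\beta_1(W,Y;G)$, so we look at the exact sequence
\[
H_1(W;N)\to H_1(W,Y;N)\to H_0(Y;N)\to H_0(W;N)\to H_0(W,Y;N)\to 0 .
\]
By Lemma~\ref{lem:low}(ii) the map $H_0(Y;N)\to H_0(W;N)$ is obtained from the augmentation $\mathbb Z[G/P]\to\mathbb Z$ by applying $N\otimes_{\mathbb ZG}-$. It is therefore onto, so $\beta_4=0$, and its kernel has dimension $1/|P|-1/|G|$. Additivity of dimension gives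
\[
\beta_3\le\beta_1+\frac1{|P|}-\frac1{|G|} .
\]
Since $\beta_0=1/|G|$, (F1) yields
\[
\beta_2=\chi(W)-\beta_0+\beta_1+\beta_3\ \le\ \chi(W)-2\beta_0+2\beta_1+\frac1{|P|} .
\]
By Lemma~\ref{lem:low}(i), $\beta_0=\beta_0(G)$, $\beta_1=\beta_1(G)$ and $\beta_2\ge\beta_2(G)$. Hence $\Delta(G)\le\chi(W)+1/|P|$.

(c) Let $W=S^4-\operatorname{int}Z$. By Lemma~\ref{lem:top}, part (b) applies with $\chi(W)=1$, and $P$ is a nontrivial perfect group. Groups of order less than $60$ are solvable, so $P$ is infinite or $|P|\ge60$, and $\Delta(G)\le1+1/|P|\le61/60$. If $G$ is torsion-free, then the nontrivial group $P$ is infinite and $1/|P|=0$.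
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G=\pi_1(X)$. Then $G\ne1$: a simply connected aspherical manifold is contractible, but $H_4(X)\ne0$. By Theorem~\ref{thm:obs}(a), $\Delta(G)=2$. If $G$ were a complement group, Theorem~\ref{thm:obs}(c) would give $2\le 61/60$. Manifolds $X$ as in the statement exist by \cite{RT}.
\end{proof}

\begin{remark}
Three comments show what each ingredient does.

\emph{The coefficients.} The same argument with rational coefficients replaces both $1/|P|$ and $1/|G|$ by $1$. It gives $2-2b_1(G)+b_2(G)\le\chi(W)+1$, and for $\chi(W)=1$ the right-hand side is $2$, the same as in the closed case. The gain comes from $\beta_0(Y;G)=1/|P|$.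

\emph{The condition $P\neq1$.} Let $X$ be an aspherical homology 4-sphere with group $G$ and let $W$ be $X$ minus an open ball. Then $\chi(W)=1$, $P=1$ and $\Delta(G)=2=\chi(W)+1/|P|$. So equality can occur in (b), and the bound in (c) depends on $P\ne1$.

\emph{Asphericity.} This is what makes $\beta_2(G)$ equal to $\beta_2(X;G)$. A finite group $G$ has $\beta_1=\beta_2=0$ and $\Delta(G)=2/|G|$, which is at most $1$ if $G\ne1$, so for it no contradiction can arise.
\end{remark}

\section{Doubling a complement}\label{sec:double}

We turn to the opposite direction, from complements to homology spheres. The complement $W$ is acyclic, and the simplest closed manifold made from it is its double. The double has the right homology, and it has the right group as soon as the boundary carries the whole group of $W$.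

\begin{proof}[Proof of Theorem~\ref{thm:compl}(e)]
In the notation of Section~\ref{sec:top}, let $DW=W\cup_YW$ be the double of $W$, a closed connected smooth 4-manifold. Since $W$ has the homology of a point and $Y$ that of $S^3$ (Lemma~\ref{lem:top}), Mayer--Vietoris gives $\widetilde H_i(DW)\cong\widetilde H_{i-1}(Y)$, so $DW$ is a homology 4-sphere. By van Kampen, $\pi_1(DW)$ is the pushout of two copies of the same map $q\colon\pi_1(Y)\to G$, that is, $G*G$ modulo the relations identifying the two copies of $q(y)$ for all $y\in\pi_1(Y)$. Since $q$ is onto, these relations identify the two copies of $G$, and $\pi_1(DW)\cong G$.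
\end{proof}

\section{Perfect groups with balanced presentations}\label{sec:balanced}

In this section we prove Theorem~\ref{thm:compl}(b). Let $G=\langle x_1,\dots,x_n\mid r_1,\dots,r_n\rangle$ be perfect. If $n=0$, then $G=1$ is the group of $S^4$ and of the complement of a ball, so let $n\ge1$, and let $F$ be the free group on $x_1,\dots,x_n$. We use $[x,y]=xyx^{-1}y^{-1}$.

The plan is to split $S^4$ as $W\cup Z$ using a link $U\cup R$ in the equator $S^3$. Both $U$ and $R$ are $n$-component unlinks. From the viewpoint of $U$ the components $R_j$ spell the relators $r_j$, while from the viewpoint of $R$ each $U_i$ is, up to homotopy, just a meridian of $R_i$. Then $W$ will have group $G$, while $Z$ will be contractible. The difficulty is to make the $R_j$ spell complicated words without the individual $U_i$ noticing. Commutators of two different generators make this possible, because such a commutator dies as soon as either generator is killed.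

\subsection{Normalizing the relators}

Since $G$ is perfect, the integer matrix of exponent sums of the relators has trivial cokernel; as it is square, it lies in $GL_n(\mathbb Z)$. Replacing $r_i$ by $r_ir_j^{\pm1}$ with $i\ne j$, inverting a relator, and permuting the relators all preserve the normal closure and realize the elementary row operations. By the Euclidean algorithm these reduce the matrix to the identity. So we may assume
\[
r_j=c_jx_j,\qquad c_j\in[F,F]\qquad(j=1,\dots,n).
\]
The quotient of $F$ by the normal closure of all $[x_a,x_b]$ with $a\ne b$ is abelian, so this normal closure is $[F,F]$. Hence each $c_j$ is a product of factors of the form $g[x_a,x_b]^{\pm1}g^{-1}$ with $g\in F$ and $a\ne b$.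

\subsection{A local move}

Let $p_1,p_2,p_3\in\operatorname{int}D^2$ be the three ends of an embedded planar tripod. For $k=1,3$ let $\alpha_k$ be a loop at $p_2$ that runs along the tripod to near $p_k$, goes once around $p_k$ in one of the two directions, and returns (Figure~\ref{fig:tripod}). Let $\gamma$ be a smooth loop at $p_2$ in $\operatorname{int}D^2-\{p_1,p_3\}$, parametrized by $I=[0,1]$ and constant near the ends of $I$, representing $[\alpha_1,\alpha_3]^{\pm1}$. In $D^2\times I$ with the three strands $p_k\times I$, the \emph{move} replaces the middle strand $p_2\times I$ by the graph $\{(\gamma(t),t)\}$ and leaves the other two strands as they are.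

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\draw (0,0) circle (1.8);
\draw[very thick] (0,0)--(-1,0.7);
\draw[very thick] (0,0)--(1,0.7);
\draw[very thick] (0,0)--(0,-1.1);
\draw[dashed] plot[smooth,tension=0.7] coordinates {(0,-1.1) (-0.45,-0.25) (-1.25,0.5) (-1.15,1.05) (-0.5,0.85) (-0.27,0.05) (0,-1.1)};
\draw[dashed] plot[smooth,tension=0.7] coordinates {(0,-1.1) (0.45,-0.25) (1.25,0.5) (1.15,1.05) (0.5,0.85) (0.27,0.05) (0,-1.1)};
\fill (-1,0.7) circle (0.05);
\fill (1,0.7) circle (0.05);
\fill (0,-1.1) circle (0.05);
\node at (-0.78,0.8) {$p_1$};
\node at (0.78,0.8) {$p_3$};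
\node at (0,-1.35) {$p_2$};
\node at (-1.2,-0.1) {$\alpha_1$};
\node at (1.2,-0.1) {$\alpha_3$};
\end{tikzpicture}
\caption{The disk $D^2$ with a tripod (thick) ending at $p_1,p_2,p_3$, and the loops $\alpha_1,\alpha_3$ (dashed) based at $p_2$, each encircling one of the other two ends. The local move lets the strand over $p_2$ trace a commutator of these loops while the strands over $p_1$ and $p_3$ stay vertical.}
\label{fig:tripod}
\end{figure}

Now delete strand 1 or strand 3, or both. Then $\gamma$ becomes null-homotopic in $\operatorname{int}D^2$ minus those of the points $p_1,p_3$ that remain, because at least one of the two entries of the commutator becomes trivial. A smooth null-homotopy $\gamma_s$, fixed near the ends of $I$, gives a family of graphs $\{(\gamma_s(t),t)\}$. Each of them is an embedded arc, and all are disjoint from the remaining vertical strand. Hence: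
\begin{quote}
($\ast$) \emph{After deletion of strand $1$ or strand $3$ (or both), the new middle strand is isotopic to the vertical one, rel boundary and in the complement of the remaining strand, if any.}
\end{quote}

\subsection{The link}

Start in $S^3$ with a split union of $n$ Hopf links $U_i\cup R_i^0$, and put $U=\bigcup_iU_i$, $R^0=\bigcup_iR_i^0$. Choose a basepoint $*$ outside this link and standard arcs from $*$ to the $U_i$, disjoint except at $*$, so that $\pi_1(S^3-U)=F$ with $x_i$ represented by the meridian of $U_i$ along the $i$-th arc. Orient $R_j^0$ and choose a tail $\tau_j$ from $*$ to $R_j^0$ in $S^3-U$, so that $R_j^0$ with this tail represents $x_j$.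

For each factor $g[x_a,x_b]^{\pm1}g^{-1}$ of each $c_j$ we choose an embedded tripod $T$ as follows.
\begin{itemize}
\item One leg, the \emph{stem}, starts at a point $q$ of $R_j^0$ on a short arc following the end of the tail. For the successive factors of $c_j$ these points occur in the order of the factors along $R_j^0$.
\item The stem runs in $S^3-U$ to the vertex of $T$, a point near $*$, in such a way that the tail, followed by the short piece of $R_j^0$ up to $q$, the stem, and a short arc from the vertex to $*$, represents $g\in F$.
\item From the vertex the other two legs follow parallel copies of the standard arcs to $U_a$ and $U_b$ and end there.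
\end{itemize}
By general position of arcs in a 3-manifold, all tripods can be taken disjoint and meeting $U\cup R^0$ only in their ends, transversally. Each tripod $T$ then lies in a thin embedded disk (a ribbon neighborhood of $T$) that is transverse to $U\cup R^0$ and meets it only in the three ends of $T$. Thickening the disk gives a ball that meets the link in three short arcs, one each of $R_j^0$, $U_a$, $U_b$; the balls for different tripods can be taken disjoint. We identify the ball with $D^2\times I$ so that $T$ becomes the planar tripod in a middle level and these arcs become $p_2\times I$, $p_1\times I$, $p_3\times I$, with $I$ directed along $R_j^0$.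

A loop in the disk around $p_1$ or $p_3$ is a meridian of $U_a$ or $U_b$. So we can direct $\alpha_1$ and $\alpha_3$ in such a way that, carried along the stem to the vertex and from there to $*$, they represent $x_a$ and $x_b$. Let $\gamma$ represent $[\alpha_1,\alpha_3]^{\pm1}$ with the sign of the factor, and perform the move in each of these disjoint balls. The set $U$ does not change; $R^0$ changes to a link $R=\bigcup_jR_j$.

\begin{lemma}\label{lem:link}
\begin{enumerate}
\item[(i)] $U$ is an unlink, and $R_j$ represents $r_j$ in $\pi_1(S^3-U)=F$.
\item[(ii)] $R$ is an unlink.
\item[(iii)] Let $y_1,\dots,y_n$ be a free basis of $\pi_1(S^3-R)$ consisting of meridians of $R_1,\dots,R_n$. Then $U_i$ represents a conjugate of $y_i^{\pm1}$.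
\end{enumerate}
\end{lemma}

\begin{proof}
(i) $U$ is an unlink by construction. In the complement of $U$, the new strand in a ball is homotopic rel ends to the old one with the loop $\gamma$ inserted at $q$. Transported to $*$ along the tail and the piece of $R^0_j$ up to $q$, the loop $\gamma$ represents $g[x_a,x_b]^{\pm1}g^{-1}$ by the choice of stem and legs. Since the points $q$ occur in the order of the factors, $R_j$ represents the product of the factors of $c_j$ followed by the class of $R_j^0$, which is $c_jx_j=r_j$.

(ii) Forget all of $U$. In every ball strands 1 and 3 are then absent, so by ($\ast$) $R$ is isotopic to $R^0$, which is an unlink.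

(iii) Forget all components of $U$ except $U_i$. Since $a\ne b$, in every ball at least one of strands 1 and 3 is absent. Apply ($\ast$) in all the disjoint balls: $R\cup U_i$ is isotopic to $R^0\cup U_i$, in which $U_i$ is a meridian of $R_i^0$. Hence $U_i$ is freely homotopic in $S^3-R$ to a meridian of $R_i$, and any two meridians of $R_i$ are conjugate up to inversion.
\end{proof}

The simplest instance of the mechanism is a single move on a small split circle $R_1$ in place of a component of $R^0$, with two components $U_1,U_2$. Then $R_1$ represents a conjugate of $[x_1,x_2]^{\pm1}\neq1$, so the three-component link is nontrivial; but by ($\ast$) deleting any one component leaves an unlink.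

\subsection{The splitting of $S^4$}

Write $S^4=B_+\cup_{S^3}B_-$. Let $E_1,\dots,E_n\subset B_+$ be disjoint trivial disks bounded by the unlink $U$, and $E'_1,\dots,E'_n\subset B_-$ disjoint trivial disks bounded by the unlink $R$; put $E=\bigcup E_i$ and $E'=\bigcup E'_j$. With $\nu$ denoting open tubular neighborhoods (closed ones where they are added), put, after rounding corners,
\[
W=\bigl(B_+-\nu(E)\bigr)\cup\nu(E'),\qquad Z=\bigl(B_--\nu(E')\bigr)\cup\nu(E),\qquad S^4=W\cup_\partial Z .
\]

Since the $E_i$ are trivial, $B_+-\nu(E)$ is a boundary connected sum of $n$ copies of $S^1\times B^3$, and inclusion induces an isomorphism $F=\pi_1(S^3-\nu(U))\to\pi_1(B_+-\nu(E))$. Each $\nu(E'_j)\cong E'_j\times D^2$ is a 2-handle attached along $R_j$. By Lemma~\ref{lem:link}(i),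
\[
\pi_1(W)=\langle x_1,\dots,x_n\mid r_1,\dots,r_n\rangle=G .
\]

In the same way $Z$ has one 0-handle, $n$ 1-handles and $n$ 2-handles, the latter attached along the $U_i$. By Lemma~\ref{lem:link}(iii), $\pi_1(Z)=\langle y_1,\dots,y_n\mid y_1^{\pm1},\dots,y_n^{\pm1}\rangle=1$. So the boundary map $\mathbb Z^n\to\mathbb Z^n$ from the 2-chains to the 1-chains of the handle complex of $Z$ is onto, hence an isomorphism, and $Z$ is acyclic. Being simply connected and acyclic, $Z$ is contractible. The complement $S^4-Z$ is the interior of $W$, so $G$ is a complement group.

Finally, $W$ has handles of index at most $2$ only. Turned upside down, $W$ is obtained from a collar of $\partial W=\partial Z$ by attaching handles of index at least $2$, so $\pi_1(\partial Z)\to\pi_1(W)=G$ is onto. By Theorem~\ref{thm:compl}(e), $G$ is a homology 4-sphere group. This completes the proof of Theorem~\ref{thm:compl}(b). \qed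

\section{Sharpness, free products and Euler characteristics}\label{sec:sharp}

\subsection{Higman's group}

The second statement of Theorem~\ref{thm:compl}(a) is contained in Theorem~\ref{thm:obs}(a). For the first, let
\[
H=\langle a_1,a_2,a_3,a_4\mid a_ia_{i+1}a_i^{-1}=a_{i+1}^2,\ i\in\mathbb Z/4\rangle .
\]
The presentation is balanced, and abelianizing gives $a_{i+1}=2a_{i+1}$, so $H$ is perfect. By Theorem~\ref{thm:compl}(b) it is a complement group. We compute $\Delta(H)$ by building $H$ from pieces whose $L^2$-Betti numbers vanish.

\emph{The infinite cyclic group.} Since $B\mathbb Z=S^1$ has Euler characteristic $0$ and $\beta_0(\mathbb Z)=0$, all $\beta_p(\mathbb Z)$ vanish by (F1).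

\emph{The group $S=\langle a,b\mid aba^{-1}=b^2\rangle$.} It is an HNN extension with base $\langle b\rangle\cong\mathbb Z$, associated subgroup infinite cyclic, and stable letter $a$. By Lemma~\ref{lem:tree}(ii) all $\beta_p(S)$ vanish. In $S$ the element $b$ has infinite order, since the base embeds. The homomorphism $S\to\mathbb Z$, $a\mapsto1$, $b\mapsto0$, shows that $a$ has infinite order and that $\langle a\rangle\cap\langle b\rangle=1$. Finally $S$ is torsion-free, since torsion in an HNN extension is conjugate into the base.

\emph{The group $K=\langle a_1,a_2,a_3\mid a_1a_2a_1^{-1}=a_2^2,\ a_2a_3a_2^{-1}=a_3^2\rangle$.} This is the amalgam $S*_{\langle a_2\rangle}S$ of the subgroups $\langle a_1,a_2\rangle$ and $\langle a_2,a_3\rangle$. By Lemma~\ref{lem:tree}(i) all $\beta_p(K)$ vanish. In the two factors $\langle a_1\rangle\cap\langle a_2\rangle=1$ and $\langle a_3\rangle\cap\langle a_2\rangle=1$, so nonzero powers of $a_1$ and of $a_3$ lie outside the amalgamated subgroup. An alternating product of such powers is therefore a reduced word and is nontrivial. Thus $a_1,a_3$ freely generate a free group $F_2\le K$.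

\emph{The group $H$.} Let $K'=\langle a_3,a_4,a_1\mid a_3a_4a_3^{-1}=a_4^2,\ a_4a_1a_4^{-1}=a_1^2\rangle$. It is $K$ with the indices shifted by $2$ modulo $4$, so all $\beta_p(K')$ vanish, and $a_3,a_1$ freely generate a free subgroup. Comparing presentations, $H=K*_{F_2}K'$ with $F_2=\langle a_1,a_3\rangle$. By Lemma~\ref{lem:tree}(i), $\beta_p(H)=\beta_{p-1}(F_2)$ for $p\ge1$. Since $BF_2$ is a wedge of two circles and $F_2$ is infinite, $\beta_0(F_2)=0$ and (F1) gives $\beta_1(F_2)=1$. Hence $\beta_1(H)=0$ and $\beta_2(H)=1$; also $\beta_0(H)=0$, because $H$ is infinite. Therefore
\[
\Delta(H)=1 .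
\]
The group $H$ is torsion-free, since torsion in an amalgam is conjugate into a factor and $S$ is torsion-free. So $H$ is a torsion-free complement group that attains the bound in Theorem~\ref{thm:obs}(c), and Theorem~\ref{thm:compl}(a) is proved. \qed

\subsection{Free products}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(c)]
Let $G=A*B$, where $A$ and $B$ have finite $\beta_0,\beta_1,\beta_2$. Apply Lemma~\ref{lem:tree}(i) with $C=1$; then $\beta_0(C)=1$, and $T_p(C)=0$ for $p\ge1$ because $\mathbb Z[G/C]=\mathbb ZG$ is free. In degree $2$ the sequence gives $\beta_2(G)=\beta_2(A)+\beta_2(B)$. In low degrees it reads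
\[
0\to T_1(A)\oplus T_1(B)\to T_1(G)\to T_0(C)\to T_0(A)\oplus T_0(B)\to T_0(G)\to0,
\]
and the alternating sum of dimensions gives
\[
\beta_0(G)-\beta_1(G)=\bigl(\beta_0(A)-\beta_1(A)\bigr)+\bigl(\beta_0(B)-\beta_1(B)\bigr)-1 .
\]
Hence $\Delta(A*B)=\Delta(A)+\Delta(B)-2$.

If $G_i$ is the group of an aspherical homology 4-sphere $X_i$, then $\Delta(G_i)=2$, and by induction $\Delta(G_1*\dots*G_m)=2>61/60$. So $G_1*\dots*G_m\neq1$ is not a complement group by Theorem~\ref{thm:obs}(c). It is the group of the homology 4-sphere $X_1\#\cdots\#X_m$. Finally, by Grushko's theorem the minimal number of generators is additive under free products, so the $m$-fold free powers of one such nontrivial $G_1$, for $m=1,2,\dots$, are pairwise non-isomorphic.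
\end{proof}

\subsection{How small the Euler characteristic can be}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(d)]
The group $G$ has a finite-dimensional classifying space, namely a closed aspherical manifold $X$ that is a homology 4-sphere, so it is torsion-free. Hence $P\ne1$ is infinite, and Theorem~\ref{thm:obs}(a),(b) give $2=\Delta(G)\le\chi(W)$.

For sharpness let $C\subset X$ be an embedded circle representing some $g\ne1$ in $G$, and let $W$ be the complement of an open tubular neighborhood of $C$. Since $X$ is orientable, the closed neighborhood is $S^1\times B^3$ and $\partial W=S^1\times S^2$, which is connected. As $C$ has codimension $3$, $\pi_1(W)=G$. The image $P$ of $\pi_1(\partial W)$ is a conjugate of $\langle g\rangle\neq1$. Finally $\chi(W)=\chi(X)-\chi(S^1\times B^3)+\chi(S^1\times S^2)=2$.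
\end{proof}

\begin{thebibliography}{9}

\bibitem{Livingston}
Charles Livingston,
\emph{Four-manifolds of large negative deficiency},
arXiv:math/0302026 (2003).

\bibitem{Lueck}
W. L\"uck,
\emph{$L^2$-Invariants},
Springer, 2002.

\bibitem{RT}
J. Ratcliffe and S. Tschantz,
\emph{Some examples of aspherical 4-manifolds that are homology 4-spheres},
Topology \textbf{44} (2005), 341--350.

\end{thebibliography}

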